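\title{A finitely generated PI-algebra with $J^2=0$ that is not representable}

\begin{abstract}
We construct a finitely generated PI-algebra over $\mathbb{Q}$ whose Jacobson radical $J$ has square zero and which does not embed in a matrix ring over any commutative ring. This disproves the conjecture that finitely generated PI-algebras with $J^2=0$ are representable. The example belongs to a family $A_S$ indexed by sets $S$ of nonnegative integers, and $A_S$ is representable exactly when $S$ is eventually periodic. In the positive direction, a finitely generated algebra $A$ with $J^2=0$ is representable whenever $A/J$ is a finite module over its center.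
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Algebras in this paper are associative unital $\mathbb{Q}$-algebras, $\otimes$ means $\otimes_{\mathbb{Q}}$, and $\mathbb{N}=\{0,1,2,\dots\}$. The matrix units are denoted by $E_{ij}$, and $J(A)$ is the Jacobson radical of $A$. An embedding into a matrix ring is an injective ring homomorphism that is not required to preserve $1$; between $\mathbb{Q}$-algebras it is automatically $\mathbb{Q}$-linear, because it is additive.

An algebra is a \emph{PI-algebra} if some nonzero noncommutative polynomial over $\mathbb{Q}$ vanishes under all substitutions of its elements. It is \emph{representable} if it embeds in $M_n(K)$ for some field $K\supseteq\mathbb{Q}$ and some $n\ge 1$. By the Amitsur--Levitzki theorem, for every commutative ring $K$ the ring $M_n(K)$ satisfies the standard identity $s_{2n}=0$, where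
\[
s_m(x_1,\dots,x_m)=\sum_{\sigma\in S_m}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}\cdots x_{\sigma(m)} .
\]
So a representable algebra is a PI-algebra, and one asks when a polynomial identity forces a matrix model. Some finiteness condition is needed: the algebra $\prod_{i\in\mathbb{N}}\mathbb{Q}$ is commutative and has infinitely many nonzero orthogonal idempotents, while $M_n(K)$ has at most $n$, since their ranks add up. Under finiteness conditions the first cases are positive. A finite-dimensional algebra is representable by its regular representation, and a finitely generated commutative algebra is representable by Theorem~\ref{thm:positive} below with $N=0$.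

Let $A$ be a finitely generated PI-algebra and $J=J(A)$. By a theorem of Braun, $J$ is nilpotent, so the least exponent that kills $J$ measures how far $A$ is from $A/J$. Exponent $3$ already allows non-representable algebras, even with $A/J$ commutative (Example~\ref{ex:three}). The obstruction in that example is carried by products $aY^ib$ with both $a$ and $b$ in $J$, and all such products vanish when $J^2=0$. Moreover, an algebra with $J^2=0$ has a simple shape: it embeds in a triangular $2\times 2$ matrix algebra with $A/J$ on the diagonal and a finitely generated bimodule in the corner (Proposition~\ref{prop:lewin}). Both observations speak for the following conjecture, which we take from \cite{BPZ}.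

\begin{quote}
\emph{A finitely generated PI-algebra over $\mathbb{Q}$ with $J^2=0$ is representable.}
\end{quote}

The conjecture is false. Recall that a nonzero algebra $R$ is \emph{prime} if $fRg=0$ implies $f=0$ or $g=0$, and that the \emph{PI-degree} of a prime PI-algebra is the least $n$ for which it satisfies $s_{2n}=0$. Since $s_2$ is the commutator, PI-degree $1$ means commutative.

\begin{theorem}\label{thm:counter}
There is a finitely generated PI-algebra $A$ over $\mathbb{Q}$ with $J(A)^2=0$, and with $A/J(A)$ prime of PI-degree $2$, which does not embed in $M_n(K)$ for any commutative ring $K$ and any $n\ge 1$. In particular, $A$ is not representable.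
\end{theorem}

The algebra is a member of a family $A_S$, $S\subseteq\mathbb{N}$, constructed in Section~\ref{sec:family}; it is the one with $S=\{1,2,4,8,\dots\}$. Call $S$ \emph{eventually periodic} if there are $i_0\ge 0$ and $d\ge 1$ such that $i\in S\Leftrightarrow i+d\in S$ for all $i\ge i_0$.

\begin{theorem}\label{thm:periodic}
The algebra $A_S$ is representable if and only if $S$ is eventually periodic. The non-representable algebras $A_S$ fall into uncountably many isomorphism classes.
\end{theorem}

The conjecture does hold under a finiteness condition on $A/J$. Below, \emph{finite module} means finitely generated module, and $\operatorname{GKdim}$ is the Gelfand--Kirillov dimension, recalled in Section~\ref{sec:sharp}.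

\begin{theorem}\label{thm:positive}
Let $A$ be a finitely generated $\mathbb{Q}$-algebra with an ideal $N$ such that $N^2=0$ and $A/N$ is a finite module over its center. Then $A$ is representable.
\end{theorem}

\begin{corollary}\label{cor:small}
Let $A$ be a finitely generated PI-algebra over $\mathbb{Q}$ with $J^2=0$, where $J=J(A)$. If $A/J$ is commutative, or if $\operatorname{GKdim}(A/J)\le 1$, then $A$ is representable.
\end{corollary}

In Section~\ref{sec:sharp} we compare these statements with the algebras $A_S$ and see that the counterexample is the first case that the corollary leaves out.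

\subsection*{Standard facts and constructions}
The radical $J(A)$ contains every nilpotent ideal; a surjective homomorphism $A\to A'$ maps $J(A)$ into $J(A')$; $J(A/J(A))=0$; and $J(M_n(K))=0$ for a field $K$. We use two consequences.
\begin{itemize}
\item[(J1)] If $I$ is a nilpotent ideal and $J(A/I)=0$, then $J(A)=I$.
\item[(J2)] If $A$ has a family of surjective homomorphisms onto matrix algebras over fields whose kernels intersect in $0$, then $J(A)=0$.
\end{itemize}
For algebras $R_1,R_2$ and an $(R_1,R_2)$-bimodule $B$, the \emph{triangular algebra} $\left(\begin{smallmatrix}R_1&B\\0&R_2\end{smallmatrix}\right)$ consists of formal matrices with the usual matrix product. For an $R$-bimodule $M$, the matrices $\left(\begin{smallmatrix}r&m\\0&r\end{smallmatrix}\right)$ form a subalgebra of $\left(\begin{smallmatrix}R&M\\0&R\end{smallmatrix}\right)$, the \emph{trivial extension} $R\oplus M$, with product $(r,m)(r',m')=(rr',rm'+mr')$. In it $M$ is an ideal of square zero with quotient $R$.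

\section{Linear recurrences and an example with $J^3=0$}\label{sec:obstruction}

The only property of matrices that we use against representability is that the powers of a matrix satisfy a linear recurrence. For elements $a,Y,b$ of a ring put
\[
\mathcal{Z}(a,Y,b)=\{i\in\mathbb{N}: aY^ib=0\},
\]
where $aY^0b$ means $ab$.

\begin{lemma}\label{lem:recurrence}
Let $K$ be a commutative ring and $a,Y,b\in M_n(K)$.
\begin{itemize}
\item[(i)] If $\mathcal{Z}(a,Y,b)$ contains $n$ consecutive integers, then it contains all larger integers.
\item[(ii)] If $K$ is a field of characteristic $0$, then $\mathcal{Z}(a,Y,b)$ is eventually periodic.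
\end{itemize}
\end{lemma}

\begin{proof}
By the Cayley--Hamilton theorem, $Y^n=\sum_{j<n}c_jY^j$ with $c_j\in K$, where $Y^0$ is the identity matrix. The scalars $c_j$ commute with all matrices, so
\begin{equation}\label{eq:rec}
aY^{i+n}b=\sum_{j<n}c_j\,aY^{i+j}b\qquad(i\ge 0).
\end{equation}
If $i,\dots,i+n-1$ lie in $\mathcal{Z}(a,Y,b)$, then so does $i+n$, and (i) follows by induction.

For (ii), each of the $n^2$ entries of $aY^ib$ is, by \eqref{eq:rec}, a linear recurrence sequence over $K$. The Skolem--Mahler--Lech theorem \cite{Lech} states that the zero set of a linear recurrence sequence over a field of characteristic $0$ is the union of a finite set and finitely many arithmetic progressions $\{c+dk:k\ge 0\}$. Such a union is eventually periodic: beyond the finite set and the starting points $c$, membership depends only on the residue modulo the product of the differences $d$. A finite intersection of eventually periodic sets is eventually periodic, with the largest of the thresholds and the product of the periods. The set $\mathcal{Z}(a,Y,b)$ is the intersection of the zero sets of the entries.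
\end{proof}

An embedding $A\to M_n(K)$ preserves $\mathcal{Z}(a,Y,b)$, whether or not it preserves $1$. To obtain non-representable algebras it therefore suffices to prescribe this set. For $S\subseteq\mathbb{N}$ let
\[
U_S=\operatorname{span}_{\mathbb{Q}}\{y^i:i\notin S\}\subseteq\mathbb{Q}[y],
\]
so that $y^i\in U_S$ if and only if $i\notin S$. We want to divide by $U_S$, which is a subspace but in general not an ideal of $\mathbb{Q}[y]$. This is possible in a position on which the algebra acts by rational scalars only.

\begin{example}\label{ex:three}
Let
\[
\Gamma=\begin{pmatrix}\mathbb{Q}&\mathbb{Q}[y]&\mathbb{Q}[y]\\0&\mathbb{Q}[y]&\mathbb{Q}[y]\\0&0&\mathbb{Q}\end{pmatrix}\subset M_3(\mathbb{Q}[y]).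
\]
It is generated by $E_{11},E_{22},E_{33},E_{12},E_{23}$ and $Y=yE_{22}$, because $y^iE_{12}=E_{12}Y^i$, $y^iE_{23}=Y^iE_{23}$ and $y^iE_{13}=E_{12}Y^iE_{23}$. For $g=(g_{ij})\in\Gamma$ and $u\in\mathbb{Q}[y]$ we have $g\cdot uE_{13}=g_{11}uE_{13}$ and $uE_{13}\cdot g=g_{33}uE_{13}$ with $g_{11},g_{33}\in\mathbb{Q}$. Hence $U_SE_{13}$ is an ideal. The algebra $\Gamma_S=\Gamma/U_SE_{13}$ is finitely generated and satisfies $s_6=0$. The image of the strictly upper triangular matrices is an ideal of cube zero with quotient $\mathbb{Q}\times\mathbb{Q}[y]\times\mathbb{Q}$, whose radical is $0$ by (J2) (project to a factor and evaluate $y$ at rational numbers). By (J1) this ideal is $J(\Gamma_S)$. In $\Gamma_S$ we have $\mathcal{Z}(E_{12},Y,E_{23})=\mathbb{N}\setminus S$. For $S=\{2^j:j\ge 0\}$ this set contains the $2^j-1$ consecutive integers between $2^j$ and $2^{j+1}$ but not $2^{j+1}$. Given $n$, take $2^j>n$: Lemma~\ref{lem:recurrence}(i) shows that $\Gamma_S$ does not embed in $M_n(K)$ for any commutative ring $K$.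
\end{example}

In this example $E_{12}$ and $E_{23}$ both lie in the radical, and $J(\Gamma_S)^2$ is the space $\mathbb{Q}[y]E_{13}/U_SE_{13}$ in which the whole sequence lives. The task is to move $E_{12}$ out of the radical without destroying the scalar action on that space.

\section{The algebras $A_S$}\label{sec:family}

\subsection*{The prime ring $R$}
The upper left corner of $\Gamma$ is the algebra
\[
\Lambda=\begin{pmatrix}\mathbb{Q}&\mathbb{Q}[y]\\0&\mathbb{Q}[y]\end{pmatrix},
\]
in which $E_{12}$ generates a nilpotent ideal. We introduce a second variable $x$ and allow entries below the diagonal that vanish at $x=0$. Let $T=\mathbb{Q}[x,y]$, write $f|_0\in\mathbb{Q}[y]$ for the value of $f\in T$ at $x=0$, and let $R$ be the preimage of $\Lambda$ under the homomorphism $M_2(T)\to M_2(\mathbb{Q}[y])$, $g\mapsto g|_0$: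
\[
R=\begin{pmatrix}\mathbb{Q}+xT&T\\ xT&T\end{pmatrix}\subset M_2(T).
\]
As the preimage of a subalgebra, $R$ is a subalgebra. Now $E_{12}\cdot xE_{21}=xE_{11}$ is not nilpotent. At $x=0$ the ring $R$ is the triangular algebra $\Lambda$, and at every other rational point it is a full matrix algebra.

\begin{lemma}\label{lem:R}
\begin{itemize}
\item[(a)] $R$ is generated by $E_{11},\,E_{22},\,E_{12},\,xE_{21},\,yE_{22}$.
\item[(b)] $J(R)=0$.
\item[(c)] $R$ is prime of PI-degree $2$.
\item[(d)] The map $\chi:R\to\mathbb{Q}$, $\left(\begin{smallmatrix}p&q\\r&s\end{smallmatrix}\right)\mapsto p|_0$, is a unital homomorphism.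
\end{itemize}
\end{lemma}

\begin{proof}
(a) A basis of $R$ consists of $E_{11}$, of the elements $y^lE_{12}$, $y^lE_{22}$ with $l\ge 0$, and of the elements $x^ky^lE_{ij}$ with $k\ge 1$, $l\ge 0$. The elements $y^lE_{22}$ are $E_{22}$ and the powers of $yE_{22}$. For $l\ge 0$,
\[
y^lE_{12}=E_{12}\cdot y^lE_{22},\qquad xy^lE_{21}=y^lE_{22}\cdot xE_{21},\qquad xy^lE_{11}=y^lE_{12}\cdot xE_{21}.
\]
For $k\ge 2$ we have $x^ky^lE_{11}=(xE_{11})^{k-1}\cdot xy^lE_{11}$, and for $k\ge 1$,
\begin{gather*}
x^ky^lE_{12}=x^ky^lE_{11}\cdot E_{12},\qquad x^ky^lE_{21}=xy^lE_{21}\cdot x^{k-1}E_{11},\\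
x^ky^lE_{22}=x^ky^lE_{21}\cdot E_{12}.
\end{gather*}
Each right-hand side is a product of elements obtained earlier.

(b) For $(\alpha,\beta)\in\mathbb{Q}^2$ with $\alpha\ne 0$, evaluation at $(\alpha,\beta)$ is a homomorphism $R\to M_2(\mathbb{Q})$. It is surjective, since its image contains $E_{11},E_{12},E_{22}$ and $\alpha E_{21}$. A polynomial that vanishes at all such points vanishes on a product of two infinite subsets of $\mathbb{Q}$ and is therefore $0$. So the kernels intersect in $0$, and (J2) applies.

(c) Let $fRg=0$ with $f=(f_{ij})$, $g=(g_{ij})$. Since $xE_{jk}\in R$ for all $j,k$, the $(i,l)$ entry $xf_{ij}g_{kl}$ of $f\cdot xE_{jk}\cdot g$ is $0$. As $T$ is a domain, $f\ne 0$ forces $g=0$. The ring $R$ satisfies $s_4=0$ as a subring of $M_2(T)$, and it is not commutative.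

(d) The map $\chi$ is the composition of $R\to\Lambda$ with the map that takes an upper triangular matrix to its $(1,1)$ entry.
\end{proof}

Part (a) rests on the relation $xy^lE_{11}=E_{12}(yE_{22})^l\,xE_{21}$: the element $yE_{11}$ is not in $R$, but every $xy^lE_{11}$ is reached by passing through the second row. The same relation produces the sequence $aY^ib$.

\subsection*{The module $M_S$}
We need a finitely generated $R$-module with a copy of $\mathbb{Q}[y]$ on which the entry $\mathbb{Q}+xT$ acts by scalars. The space $xT/x^2T\cong\mathbb{Q}[y]$ has this property, and it occurs in the first row of the left $R$-module of first columns,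
\[
W=R\binom{1}{0}=\begin{pmatrix}\mathbb{Q}+xT\\ xT\end{pmatrix}.
\]
For $S\subseteq\mathbb{N}$ put
\[
V_S=xU_S+x^2T,\qquad L_S=\begin{pmatrix}V_S\\ x^2T\end{pmatrix}\subset W .
\]
Then $L_S$ is an $R$-submodule. Indeed, let $\left(\begin{smallmatrix}p&q\\r&s\end{smallmatrix}\right)\in R$ with $p=c+xp'$, $c\in\mathbb{Q}$, $p'\in T$, and let $v\in V_S\subseteq xT$, $w\in x^2T$. Then $pv+qw=cv+(xp'v+qw)\in V_S+x^2T=V_S$, and $rv+sw\in x^2T$ because $r\in xT$. The first inclusion is the place where $p|_0\in\mathbb{Q}$ is needed. Let
\[
M_S=W/L_S=Rm_0,\qquad m_0=\text{the class of }\tbinom{1}{0}.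
\]

\subsection*{The algebra}
The triangular algebra $\left(\begin{smallmatrix}R&M_S\\0&\mathbb{Q}\end{smallmatrix}\right)$ has the quotient $R\times\mathbb{Q}$, which is not prime. To have $R$ itself as the quotient, we let $R$ act on $M_S$ from the right through the character $\chi$, by $m\cdot r=\chi(r)m$. This is a unital right action by Lemma~\ref{lem:R}(d), and it commutes with the left action because it is by rational scalars. Let $A_S=R\oplus M_S$ be the trivial extension:
\begin{equation}\label{eq:product}
(r,m)(r',m')=\bigl(rr',\,rm'+\chi(r')m\bigr).
\end{equation}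
We identify $R$ and $M_S$ with their images in $A_S$, and put
\[
a=E_{12},\qquad Y=yE_{22},\qquad b=(xE_{21})m_0=\text{the class of }\tbinom{0}{x}.
\]

\begin{proposition}\label{prop:AS}
For every $S\subseteq\mathbb{N}$, the algebra $A_S$ is a PI-algebra generated by the five generators of $R$ and $m_0$. Its radical is $M_S$, so that $J(A_S)^2=0$ and $A_S/J(A_S)\cong R$. Moreover,
\begin{equation}\label{eq:key}
\mathcal{Z}(a,Y,b)=\mathbb{N}\setminus S .
\end{equation}
\end{proposition}

\begin{proof}
The five elements generate $R$, and $Rm_0=M_S$. The ideal $M_S$ has square zero and $J(A_S/M_S)=J(R)=0$, so $J(A_S)=M_S$ by (J1). Since $R$ satisfies $s_4=0$, all values of $s_4$ on $A_S$ lie in $M_S$, and the nonzero polynomial $s_4(x_1,\dots,x_4)\,s_4(x_5,\dots,x_8)$ vanishes on $A_S$. For $i\ge 0$,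
\[
aY^ib=(xy^iE_{11})m_0=\text{the class of }\tbinom{xy^i}{0}.
\]
This is $0$ if and only if $xy^i\in xU_S+x^2T$. Comparing coefficients of $x^1$ shows that this holds if and only if $y^i\in U_S$, that is, $i\notin S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $S=\{2^j:j\ge 0\}$ and $A=A_S$. By Proposition~\ref{prop:AS} and Lemma~\ref{lem:R}(c), it remains to exclude an embedding $A\to M_n(K)$. Choose $j$ with $2^j>n$. By \eqref{eq:key}, the set $\mathcal{Z}(a,Y,b)$ contains $2^j+1,\dots,2^j+n$ and does not contain the larger integer $2^{j+1}$. This contradicts Lemma~\ref{lem:recurrence}(i).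
\end{proof}

The argument uses two properties of $S$: it is infinite, and its complement contains arbitrarily long runs of consecutive integers.

\begin{remark}\label{rem:column}
The submodule $Rb$ is the image of $R\tbinom{0}{x}=\tbinom{xT}{xT}$. Dividing by $x$ and setting $x=0$ identifies it with $\tbinom{\mathbb{Q}[y]/U_S}{\mathbb{Q}[y]}$, on which $g\in R$ acts as the matrix $g|_0\in\Lambda$. These are the positions $(1,3)$ and $(2,3)$ of $\Gamma_S$. So $A_S$ contains the mechanism of Example~\ref{ex:three} unchanged: the module $Rb$ sees only the quotient $\Lambda$ of $R$, in which $a$ generates a nilpotent ideal, while the radical of $A_S$ is computed in $R$, where it does not. The subalgebra $R\oplus Rb$, generated by $R$ and $b$, would serve equally well in the proof of Theorem~\ref{thm:counter}.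
\end{remark}

\section{Which $A_S$ are representable}\label{sec:periodic}

One direction of Theorem~\ref{thm:periodic} is contained in Lemma~\ref{lem:recurrence}(ii). For the other, we have to place $M_S$ inside a finite-dimensional vector space over a larger field $K$ on which $R$ acts $K$-linearly. By Remark~\ref{rem:column}, the infinite-dimensional part of $M_S$ is $\tbinom{\mathbb{Q}[y]/U_S}{\mathbb{Q}[y]}$. The element $Y$ multiplies the second row by $y$ and must satisfy a polynomial $h$ over $K$, so we replace the second row by $K[y]/hK[y]$. The element $a$ moves the second row to the first, so we replace the first row by $K[y]/H$ for a $K$-subspace $H\supseteq hK[y]$. Nothing of $M_S$ is lost if $H$ and $hK[y]$ meet $\mathbb{Q}[y]$ in $U_S$ and in $0$.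

Take for $S$ the set of even numbers. The first candidate is $K=\mathbb{Q}$, $h=y^2-1$, and $H$ the kernel of the linear form $y^i\mapsto\frac12(1+(-1)^i)$. This form vanishes on $y^i$ exactly for $i\notin S$, but it also kills $y^2-1\notin U_S$. The classes of $1,y^2,y^4,\dots$ in $\mathbb{Q}[y]/U_S$ are linearly independent over $\mathbb{Q}$ and have to remain so. A transcendental element $t$ achieves this: over $K=\mathbb{Q}(t)$ the form $y^i\mapsto\frac12(t^i+(-t)^i)$ sends them to $1,t^2,t^4,\dots$, and it vanishes on the multiples of $h=y^2-t^2$.

\begin{lemma}\label{lem:H}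
Let $S$ be eventually periodic and $K=\mathbb{Q}(t)$. There are a nonzero $h\in K[y]$ and a $K$-subspace $H\subseteq K[y]$ such that
\[
\text{\rm (i) } hK[y]\subseteq H,\qquad \text{\rm (ii) } H\cap\mathbb{Q}[y]=U_S,\qquad \text{\rm (iii) } hK[y]\cap\mathbb{Q}[y]=0 .
\]
\end{lemma}

\begin{proof}
Let $i_0,d$ be as in the definition of eventual periodicity. Let $\theta:K[y]\to K$ be the $K$-linear map with $\theta(y^i)=t^i$ for $i\in S$ and $\theta(y^i)=0$ for $i\notin S$. Put $H=\ker\theta$ and $h=y^{i_0}(y^d-t^d)$.

(i) For $k\ge 0$ and $i=k+i_0$ we have $\theta(y^kh)=\theta(y^{i+d})-t^d\theta(y^i)$. Since $i\ge i_0$, either $i$ and $i+d$ both lie in $S$ and the value is $t^{i+d}-t^dt^i=0$, or neither does and both terms are $0$. This is the only use of periodicity.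

(ii) For $c_i\in\mathbb{Q}$, the element $\theta(\sum c_iy^i)=\sum_{i\in S}c_it^i$ vanishes if and only if $c_i=0$ for all $i\in S$.

(iii) Every $f\in hK[y]$ satisfies $f(t)=0$, since $h(t)=0$. If $f\in\mathbb{Q}[y]$, then $f=0$ because $t$ is transcendental over $\mathbb{Q}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Let $A_S$ be representable. By Lemma~\ref{lem:recurrence}(ii) and \eqref{eq:key}, the set $\mathbb{N}\setminus S$ is eventually periodic, and so is $S$, with the same $i_0$ and $d$.

Conversely, let $S$ be eventually periodic and let $K,h,H$ be as in Lemma~\ref{lem:H}. Let $T_K=K[x,y]$, define $R_K\supseteq R$ and $W_K\supseteq W$ like $R$ and $W$ with $K$ in place of $\mathbb{Q}$, and put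
\[
L=\begin{pmatrix}xH+x^2T_K\\ xhK[y]+x^2T_K\end{pmatrix}\subset W_K .
\]

\emph{$L$ is an $R_K$-submodule.} Let $\left(\begin{smallmatrix}p&q\\r&s\end{smallmatrix}\right)\in R_K$ and $\tbinom{v}{w}\in L$. Modulo $x^2T_K$ write $v\equiv xv_1$ and $w\equiv xw_1$ with $v_1\in H$, $w_1\in hK[y]$. Since $r|_0=0$,
\[
pv+qw\equiv x\bigl(p|_0\,v_1+q|_0\,w_1\bigr),\qquad rv+sw\equiv x\,s|_0\,w_1\pmod{x^2T_K}.
\]
Here $p|_0\,v_1\in H$ because $p|_0\in K$, while $q|_0\,w_1$ and $s|_0\,w_1$ lie in the ideal $hK[y]$, which is contained in $H$ by (i).

\emph{$W_K/L$ is finite dimensional over $K$.} Its dimension is $1+\dim_KK[y]/H+\deg h$, and $\dim_KK[y]/H\le\deg h$ by (i).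

\emph{$W\cap L=L_S$.} Let $\tbinom{v}{w}\in W$ and expand $v,w\in T$ in powers of $x$ with coefficients $v_k,w_k\in\mathbb{Q}[y]$; here $w_0=0$. The vector lies in $L$ if and only if $v_0=0$, $v_1\in H$ and $w_1\in hK[y]$. By (ii) and (iii) this means $v_0=0$, $v_1\in U_S$ and $w_1=0$, which describes $L_S$.

Hence $M_S=W/L_S$ embeds $R$-linearly in $W_K/L$. Let $K'=\mathbb{Q}(t,x,y)$ and $\mathcal{M}=K'\otimes_K(W_K/L)$. This is a finite-dimensional $K'$-space that contains $M_S$, with a homomorphism $\rho:R\to\operatorname{End}_{K'}(\mathcal{M})$ extending the action on $M_S$. Let $(r,m)\in A_S$ act on $\mathcal{M}\oplus K'$ by the matrix $\left(\begin{smallmatrix}\rho(r)&m\\0&\chi(r)\end{smallmatrix}\right)$, that is, by $(u,\lambda)\mapsto(\rho(r)u+\lambda m,\chi(r)\lambda)$. The corner entry of the product of the matrices of $(r,m)$ and $(r',m')$ is $\rho(r)m'+\chi(r')m$, in agreement with \eqref{eq:product}. This representation determines $m$, and the inclusion $R\subset M_2(K')$ determines $r$. So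
\[
A_S\to\operatorname{End}_{K'}(\mathcal{M}\oplus K')\times M_2(K'),\qquad (r,m)\mapsto\left(\begin{pmatrix}\rho(r)&m\\0&\chi(r)\end{pmatrix},\,r\right)
\]
is an injective homomorphism, and the target embeds block-diagonally in a matrix algebra over $K'$.

It remains to count isomorphism classes. An eventually periodic set is determined by $i_0$, $d$ and its elements below $i_0+d$, so there are countably many of them, and uncountably many $S$ give non-representable $A_S$. It suffices to show that for a fixed algebra $A$ only countably many $S$ satisfy $A_S\cong A$. Let $X$ be the free algebra on six letters and $\pi_S:X\to A_S$ the surjection given by the six generators of Proposition~\ref{prop:AS}. For each $i$, the element $aY^ib=E_{12}(yE_{22})^i(xE_{21})m_0$ is the image of a word in $X$ that does not depend on $S$, so by \eqref{eq:key} the ideal $\ker\pi_S$ determines $S$. If $\varphi:A_S\to A$ is an isomorphism, then $\ker\pi_S=\ker(\varphi\pi_S)$, and $\varphi\pi_S$ is determined by a $6$-tuple of elements of $A$. The algebra $A$ is finitely generated over $\mathbb{Q}$, hence countable, so there are countably many such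 tuples.
\end{proof}

\section{Square-zero extensions of algebras finite over the center}\label{sec:positive}

Let $A$ and $N$ be as in Theorem~\ref{thm:positive} and $\bar A=A/N$. An algebra that is a finite module over a finitely generated central subalgebra is representable (Proposition~\ref{prop:finite}), but $A$ itself need not be of this kind, because the center of $\bar A$ may act differently on the two sides of $N$.

\begin{example}\label{ex:two}
Let $\bar A=\mathbb{Q}[y]$, let $N=\mathbb{Q}[u,v]$ be the bimodule on which $y$ acts by $u$ from the left and by $v$ from the right, and let $A=\bar A\oplus N$ be the trivial extension. It is generated by $y$ and $1\in N$. A central element $(f,m)$ commutes with $1\in N$, so $f(u)=f(v)$ and $f$ is constant; it commutes with $y$, so $(u-v)m=0$ and $m=0$. Thus the center of $A$ is $\mathbb{Q}$, and $A$ is not finite over it. Nevertheless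
\[
(f,m)\mapsto\begin{pmatrix}f(u)&m\\0&f(v)\end{pmatrix}
\]
embeds $A$ in the upper triangular matrices over $\mathbb{Q}[u,v]$, a finite module over the central subalgebra $\mathbb{Q}[u,v]=\mathbb{Q}[y]\otimes\mathbb{Q}[y]$.
\end{example}

The proof of the theorem follows this pattern. We first separate the left action from the right action by embedding $A$ in a triangular algebra, then enlarge the diagonal by two copies of the center, and finally represent the resulting algebra.

\subsection*{A triangular embedding of Lewin type}
If $A$ is a trivial extension $\bar A\oplus N$, it lies in a triangular algebra by definition. In general $\bar A$ does not lift to a subalgebra of $A$. For instance, let $A=\mathbb{Q}[X]/(X^3)$ and $N=(X^2)$; every lift $X+cX^2$ of $\bar X$ has square $X^2\ne 0$, although $\bar X^2=0$. A map $f\mapsto\left(\begin{smallmatrix}\bar f&\delta(f)\\0&\bar f\end{smallmatrix}\right)$ is multiplicative exactly when $\delta(fg)=\bar f\delta(g)+\delta(f)\bar g$, so we look for a derivation $\delta$ from $A$ to an $\bar A$-bimodule that is injective on $N$. In the instance, take the free bimodule $\bar A\otimes\bar A=\mathbb{Q}[u,v]/(u^2,v^2)$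 and the derivation $D$ on $\mathbb{Q}[X]$ with $D(X)=1$. Then $D(X^2)=u+v$ and $D(X^3)=u^2+uv+v^2=uv$. After division by $uv$, the derivation is defined on $A$, and it does not kill $X^2$.

\begin{proposition}\label{prop:lewin}
Let $A\ne 0$ be a finitely generated algebra, $N$ an ideal with $N^2=0$, and $\bar A=A/N$. There is a finitely generated $\bar A$-bimodule $B$ such that $A$ embeds in $\left(\begin{smallmatrix}\bar A&B\\0&\bar A\end{smallmatrix}\right)$.
\end{proposition}

\begin{proof}
Note that $\bar A\ne 0$, since $1\in N$ would give $1=1^2=0$. Let $F=\mathbb{Q}\langle X_1,\dots,X_k\rangle\to A$ be a surjection from a free algebra, with kernel $I$, and let $P$ be the kernel of the composition $F\to\bar A$, $f\mapsto\bar f$. The image of $P$ in $A$ is $N$, so $N^2=0$ gives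
\[
P^2\subseteq I\subseteq P .
\]
Let $\Omega=\bigoplus_{i=1}^k\bar A\,e_i\,\bar A$ be the free $\bar A$-bimodule on $e_1,\dots,e_k$, with $\bar Ae_i\bar A\cong\bar A\otimes\bar A$. Let $D:F\to\Omega$ be the linear map with $D(1)=0$ and
\[
D(X_{i_1}\cdots X_{i_m})=\sum_{j=1}^m\bar X_{i_1}\cdots\bar X_{i_{j-1}}\,e_{i_j}\,\bar X_{i_{j+1}}\cdots\bar X_{i_m}.
\]
It satisfies $D(fg)=\bar fD(g)+D(f)\bar g$: for monomials this is the splitting of the sum into two parts, and both sides are bilinear.

\emph{Claim: if $f\in P$ and $D(f)=0$, then $f\in P^2$.} We recover $f$ modulo $P^2$ from $\bar f$ and $D(f)$. Choose a linear section $\sigma:\bar A\to F/P^2$ of the projection $F/P^2\to\bar A$ with $\sigma(1)=1$, which is possible as $1\ne 0$ in $\bar A$. The ideal $P/P^2$ of $F/P^2$ is annihilated by $P$ on both sides, so it is an $\bar A$-bimodule, with $\xi\cdot\bar g=\xi g$ for $\xi\in P/P^2$, $g\in F$. For $r\in\bar A$, the element $\sigma(r)X_i-\sigma(r\bar X_i)$ maps to $0$ in $\bar A$ and so lies in $P/P^2$. The expression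
\[
\psi(r\,e_i\,s)=\bigl(\sigma(r)X_i-\sigma(r\bar X_i)\bigr)\cdot s
\]
is bilinear in $r,s\in\bar A$ and defines a linear map $\psi:\Omega\to P/P^2$. For a monomial $w=X_{i_1}\cdots X_{i_m}$ put $\xi_j=\sigma(\bar X_{i_1}\cdots\bar X_{i_j})X_{i_{j+1}}\cdots X_{i_m}\in F/P^2$ for $0\le j\le m$. The map $\psi$ sends the $j$-th term of $D(w)$ to $\xi_{j-1}-\xi_j$, so
\[
\psi(D(w))=\xi_0-\xi_m=w-\sigma(\bar w),
\]
which also holds for $w=1$. By linearity, $\psi(D(f))=f-\sigma(\bar f)$ in $F/P^2$ for all $f\in F$. If $\bar f=0$ and $D(f)=0$, then $f=0$ in $F/P^2$. This proves the claim.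

For $f\in I$ and $g\in F$ we have $\bar f=0$, hence $D(gf)=\bar gD(f)$ and $D(fg)=D(f)\bar g$. So $D(I)$ is a sub-bimodule, and $B=\Omega/D(I)$ is a bimodule generated by $k$ elements. The map
\[
F\to\begin{pmatrix}\bar A&B\\0&\bar A\end{pmatrix},\qquad f\mapsto\begin{pmatrix}\bar f&D(f)+D(I)\\0&\bar f\end{pmatrix},
\]
is a homomorphism whose kernel contains $I$. If $f$ is in the kernel, then $f\in P$ and $D(f)=D(f')$ for some $f'\in I$. By the claim, $f-f'\in P^2\subseteq I$, so $f\in I$. The kernel is $I$, and $F/I\cong A$.
\end{proof}

The hypothesis $N^2=0$ enters only through $P^2\subseteq I$, and finite generation of $A$ makes $B$ finitely generated.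

\subsection*{Two copies of the center}
We need a Noetherian ring of scalars. The argument of the Artin--Tate lemma provides one.

\begin{lemma}\label{lem:AT}
Let $\bar A$ be a finitely generated algebra that is a finite module over its center. Then $\bar A$ is a finite module over a finitely generated central subalgebra $Z$.
\end{lemma}

\begin{proof}
Let $r_1=1,r_2,\dots,r_n$ generate $\bar A$ as a module over its center, and let $g_1,\dots,g_k$ generate it as an algebra. Write $g_i=\sum_l\alpha_{il}r_l$ and $r_ir_j=\sum_l\beta_{ijl}r_l$ with central coefficients, and let $Z$ be the subalgebra generated by all $\alpha_{il}$ and $\beta_{ijl}$. Then $\sum_lZr_l$ is closed under multiplication and contains $1$ and the $g_i$, so it equals $\bar A$.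
\end{proof}

A matrix $\operatorname{diag}(z,z')$ with $z,z'\in Z$ commutes with the corner only if $z\beta=\beta z'$ for all $\beta\in B$, and nothing forces this. As in Example~\ref{ex:two}, we adjoin to the upper left entry the right multiplications by $Z$ on $B$, and to the lower right entry the left multiplications.

\begin{proposition}\label{prop:double}
Let $\bar A\neq 0$ be a finite module over a central subalgebra $Z$, let $B$ be a finitely generated $\bar A$-bimodule, and let $C=Z\otimes Z$. Then $\left(\begin{smallmatrix}\bar A&B\\0&\bar A\end{smallmatrix}\right)$ embeds in an algebra $G$ that contains $C$ as a central subalgebra and is a finite $C$-module.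
\end{proposition}

\begin{proof}
For $\beta\in B$, $r\in\bar A$, $z\in Z$ define
\[
(r\otimes z)\beta=r\beta z,\qquad \beta(z\otimes r)=z\beta r .
\]
The first rule is a left action of $\bar A\otimes Z$, because $(r\otimes z)\bigl((r'\otimes z')\beta\bigr)=rr'\beta z'z$ and $z'z=zz'$. The second is a right action of $Z\otimes\bar A$, because $\bigl(\beta(z\otimes r)\bigr)(z'\otimes r')=z'z\beta rr'$. The two actions commute, since $Z$ is central in $\bar A$:
\[
\bigl((r\otimes z)\beta\bigr)(z'\otimes r')=z'r\beta zr'=rz'\beta r'z=(r\otimes z)\bigl(\beta(z'\otimes r')\bigr).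
\]
So $G=\left(\begin{smallmatrix}\bar A\otimes Z&B\\0&Z\otimes\bar A\end{smallmatrix}\right)$ is a triangular algebra. The injections $r\mapsto r\otimes 1$ in the upper left and $r\mapsto 1\otimes r$ in the lower right entry recover the given actions $r\beta$ and $\beta r$, which yields the embedding in $G$.

The ring $C$ is a central subalgebra of both diagonal entries, and $z\otimes z'$ acts on $B$ from either side by $\beta\mapsto z\beta z'$. Hence $c\mapsto\operatorname{diag}(c,c)$ embeds $C$ in the center of $G$. If $\bar A=\sum_iZr_i$ and $B=\sum_l\bar A\beta_l\bar A$, then the $C$-modules $\bar A\otimes Z$, $Z\otimes\bar A$ and $B$ are generated by the finitely many elements $r_i\otimes 1$, $1\otimes r_i$ and $r_i\beta_lr_j$, respectively. So $G$ is a finite $C$-module.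
\end{proof}

\subsection*{Algebras finite over a finitely generated central subalgebra}
If $C$ were a domain and $G$ a torsion-free $C$-module, one could pass to the field of fractions of $C$. In general $C$ has zero divisors and $G$ has torsion, and we use primary decomposition in the following form. A nonzero finite module $G$ over a commutative Noetherian ring $C$ has submodules $Q_1,\dots,Q_l$ with $\bigcap_iQ_i=0$, together with prime ideals $\mathfrak{p}_i$ and an integer $\nu\ge 1$, such that $\mathfrak{p}_i^\nu G\subseteq Q_i$ and every element of $C\setminus\mathfrak{p}_i$ acts injectively on $G/Q_i$. We also use Cohen's theorem: a complete Noetherian local ring that contains a field has a subfield that maps isomorphically onto the residue field.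

\begin{proposition}\label{prop:finite}
Let $G\ne 0$ be an algebra that is a finite module over a finitely generated central subalgebra $C$. Then $G$ embeds in $M_d(\mathbb{C})$ for some $d$.
\end{proposition}

\begin{proof}
The ring $C$ is Noetherian by the Hilbert basis theorem. Take $Q_i,\mathfrak{p}_i,\nu$ as above. The $Q_i$ are only $C$-submodules, so $G/Q_i$ need not be an algebra, and we replace the $Q_i$ by smaller submodules that are ideals. Since $C$ is central, the localization $G_{\mathfrak{p}_i}$ is an algebra and $\mathfrak{p}_i^\nu G_{\mathfrak{p}_i}$ is a two-sided ideal. Put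
\[
G_i=G_{\mathfrak{p}_i}/\mathfrak{p}_i^\nu G_{\mathfrak{p}_i},\qquad C_i=C_{\mathfrak{p}_i}/\mathfrak{p}_i^\nu C_{\mathfrak{p}_i}.
\]
Then $G_i$ is a $C_i$-algebra and a finite $C_i$-module. The map $G_{\mathfrak{p}_i}\to(G/Q_i)_{\mathfrak{p}_i}$ kills $\mathfrak{p}_i^\nu G_{\mathfrak{p}_i}$, so $G\to(G/Q_i)_{\mathfrak{p}_i}$ factors through $G_i$. The kernel of $G\to(G/Q_i)_{\mathfrak{p}_i}$ is $Q_i$, because the elements of $C\setminus\mathfrak{p}_i$ act injectively on $G/Q_i$. Hence the kernel of the algebra homomorphism $G\to G_i$ lies in $Q_i$, and $G\to\prod_iG_i$ is injective.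

The ring $C_i$ is Noetherian and local, contains $\mathbb{Q}$, and its maximal ideal $\mathfrak{m}_i$ satisfies $\mathfrak{m}_i^\nu=0$, so it is complete. Let $\kappa_i\subseteq C_i$ be a subfield that maps isomorphically onto $C_i/\mathfrak{m}_i$. Each $\mathfrak{m}_i^j/\mathfrak{m}_i^{j+1}$ is finite dimensional over $C_i/\mathfrak{m}_i$, hence over $\kappa_i$, so $C_i$ is finite dimensional over $\kappa_i$. Therefore $G_i$ is a finite-dimensional $\kappa_i$-algebra, and its regular representation embeds it in some $M_{d_i}(\kappa_i)$. The field $\kappa_i$ is isomorphic to the field of fractions of $C/\mathfrak{p}_i$, a finitely generated extension of $\mathbb{Q}$. It embeds in $\mathbb{C}$, which is algebraically closed and has infinite transcendence degree over $\mathbb{Q}$. Thus $G$ embeds in $\prod_iM_{d_i}(\mathbb{C})\subseteq M_d(\mathbb{C})$ with $d=\sum_id_i$.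
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
We may assume $A\ne 0$. Take $B$ from Proposition~\ref{prop:lewin}, $Z$ from Lemma~\ref{lem:AT}, and $G$ from Proposition~\ref{prop:double}. Since $Z$ is finitely generated, so is $C=Z\otimes Z$, and Proposition~\ref{prop:finite} applies to $G$. The three embeddings compose to an embedding $A\to M_d(\mathbb{C})$.
\end{proof}

\section{Gelfand--Kirillov dimension and sharpness}\label{sec:sharp}

Let $R'\neq 0$ be a finitely generated algebra and $V\ni 1$ a finite-dimensional subspace that generates it. The number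
\[
\operatorname{GKdim}R'=\limsup_{n\to\infty}\frac{\log\dim V^n}{\log n}
\]
does not depend on $V$. If $V^n=V^{n+1}$ for some $n$, then $R'=V^n$ is finite dimensional and $\operatorname{GKdim}R'=0$. Otherwise $\dim V^n\ge n+1$ for all $n$ and $\operatorname{GKdim}R'\ge 1$. An algebra is \emph{semiprime} if it has no nonzero nilpotent ideal.

\begin{proof}[Proof of Corollary~\ref{cor:small}]
We may assume $A\ne 0$. By Theorem~\ref{thm:positive} with $N=J$, it suffices to show that $A/J$ is a finite module over its center. If $A/J$ is commutative, it is its own center. If $\operatorname{GKdim}(A/J)<1$, then $A/J$ is finite dimensional over $\mathbb{Q}$. Let $\operatorname{GKdim}(A/J)=1$. The algebra $A/J$ has zero radical and is therefore semiprime, and by the theorem of Small, Stafford and Warfield \cite{SSW} a finitely generated semiprime algebra of Gelfand--Kirillov dimension $1$ is a finite module over its center.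
\end{proof}

We now compare the hypotheses with the examples.

\emph{The PI-degree.} In Theorem~\ref{thm:counter} the quotient $A/J\cong R$ is prime of PI-degree $2$, the least value for a noncommutative prime PI-algebra. So in Corollary~\ref{cor:small} PI-degree $1$, that is, commutativity, cannot be raised to PI-degree $2$.

\emph{The dimension.} We have $\operatorname{GKdim}R=2$. Let $V$ be the span of the five generators in Lemma~\ref{lem:R}(a); it contains $1=E_{11}+E_{22}$. The entries of elements of $V^n$ have degree at most $n$, so $\dim V^n\le 4\binom{n+2}{2}$. On the other hand $xE_{22}=xE_{21}\cdot E_{12}\in V^2$, so $V^{2n}$ contains $x^ky^lE_{22}$ whenever $k+l\le n$, and $\dim V^{2n}\ge\binom{n+2}{2}$. Hence the bound $\operatorname{GKdim}(A/J)\le 1$ cannot be raised to $2$.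

\emph{Finiteness over the center.} Theorems~\ref{thm:counter} and~\ref{thm:positive} together imply that $R$ is not finite over its center, and this is visible directly. A matrix that commutes with $E_{11}$ and $E_{12}$ is scalar, so the center of $R$ is $\mathbb{Q}+xT$. If $R$ were a finite module over it, so would be the $(2,2)$ entry $T$, and then $T/xT=\mathbb{Q}[y]$ would be finite dimensional over $\mathbb{Q}$. Proposition~\ref{prop:lewin} applies to every $A_S$; it is Proposition~\ref{prop:double} whose hypothesis fails. The condition is sufficient but not necessary: $A_S$ is representable for eventually periodic $S$.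

\emph{The exponent of the radical.} For $\Gamma_S$ in Example~\ref{ex:three} the quotient $\mathbb{Q}\times\mathbb{Q}[y]\times\mathbb{Q}$ by the radical is commutative. It has Gelfand--Kirillov dimension $1$, since $\dim V^n=n+3$ for the span $V$ of the three idempotents and $(0,y,0)$. So neither Theorem~\ref{thm:positive} nor Corollary~\ref{cor:small} holds with cube zero in place of square zero.

\begin{thebibliography}{9}

\bibitem{BPZ}
Oksana Bezushchak, Anatoliy Petravchuk, Efim Zelmanov,
\emph{Automorphisms and derivations of affine commutative and PI-algebras},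
arXiv:2211.10781 (2022).

\bibitem{Lech}
C. Lech,
\emph{A note on recurring series},
Ark. Mat. 2 (1953).

\bibitem{SSW}
Small, Stafford, Warfield,
\emph{Affine algebras of Gelfand--Kirillov dimension one are PI},
Math. Proc. Camb. Phil. Soc. 97 (1985).

\end{thebibliography}
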